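# Alternating cycles do not decide leaf powers

## 1. The four-cycle and the path on four vertices

Take the four-cycle with vertices $a,b,c,d$, edges $ab,bc,cd,da$ and non-edges $ac,bd$. We look for a tree with leaves $a,b,c,d$ and a number $k$ such that two leaves are at distance at most $k$ exactly when they are adjacent.

Vertices of degree two in a tree only lengthen edges, so we allow nonnegative edge weights and ignore such vertices. A tree with four leaves is then either a star, or has one inner edge that separates the leaves two against two. Try the tree with $a,b$ on one side and $c,d$ on the other. Let the edges at the leaves have weights $\alpha,\beta,\gamma,\delta$, in the order $a,b,c,d$, and let the inner edge have weight $t$. The two edges $ad,bc$ and the two non-edges $ac,bd$ of the graph give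
$$d(a,d)+d(b,c)=\alpha+\beta+\gamma+\delta+2t=d(a,c)+d(b,d).$$
The left side should be at most $2k$ and the right side should exceed $2k$, so this tree fails. The tree with $a,d$ against $b,c$ fails in the same way, with $ab,cd$ in place of $ad,bc$. If $a,c$ are against $b,d$, then $d(a,c)+d(b,d)=\alpha+\beta+\gamma+\delta\le d(a,b)+d(c,d)$, again impossible. The star is the case $t=0$. So no tree represents the four-cycle.

Now delete the edge $da$, leaving the path $a,b,c,d$. Use the tree with $a,b$ against $c,d$, inner weight $1$, weight $2$ at $a$ and $d$, weight $1$ at $b$ and $c$. The distances are $ab=cd=bc=3$, $ac=bd=4$, $ad=5$, so $k=3$ works.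

Each failure came from a closed sequence that alternates between edges and non-edges: for the first tree $a\,d\,b\,c$, with $ad$ an edge, $db$ a non-edge, $bc$ an edge, $ca$ a non-edge. Each leaf appears once in an edge and once in a non-edge, so the weights at the leaves cancel. Can every failure be traced to a single sequence of this kind?

## 2. Weightings, alternating cycles, and a conjecture

Throughout, $G=(V,E)$ is a finite simple graph and $\overline E=\overline E(G)$ is its set of non-edges.

**Definition (leaf power).** $G$ is a leaf power if there are a tree $T$ with leaf set $V$ and a threshold $k$ such that $uv\in E$ if and only if the distance between $u$ and $v$ in $T$ is at most $k$.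

**Definition (satisfying).** A weighting of a tree $T$ is a function $f:E(T)\to\mathbb R_{\ge 0}$; weight $0$ is allowed. For leaves $x,y$, $d_f(x,y)$ is the total weight of the path from $x$ to $y$. Let $A\subseteq E$ and $B\subseteq\overline E$. The weighted tree $(T,f)$ satisfies $(A,B)$ if for some threshold $k$ we have $d_f(x,y)\le k$ for all $\{x,y\}\in A$ and $d_f(x,y)>k$ for all $\{x,y\}\in B$. The unweighted tree $T$ can satisfy $(A,B)$ if some weighting of it does.

In Section 1, the tree with $a,b$ against $c,d$ can satisfy all pairs of the path on four vertices, but not all pairs of the four-cycle.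

**Definition (alternating cycle).** A sequence $C=(x_0,y_0,\dots,x_{c-1},y_{c-1})$ of $2c$ distinct vertices is an alternating cycle of $G$ if $x_iy_i\in E$ and $y_ix_{i+1}\notin E$ for all $i$, indices modulo $c$. We write $E(C)=\{x_iy_i\}$ and $\overline E(C)=\{y_ix_{i+1}\}$. The tree $T$ can satisfy $C$ if it can satisfy $(E(C),\overline E(C))$.

The case $c=1$ cannot occur, since $x_0y_0$ would be both an edge and a non-edge. So $c\ge2$, and the pairs of $C$ form a cycle of length $2c$ on its vertices. The four-cycle has the alternating cycles $(a,d,b,c)$ and $(a,b,d,c)$.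

If $G$ is a leaf power, unit weights on the defining tree satisfy $(E,\overline E)$; hence this one tree can satisfy every alternating cycle of $G$. It is also known, though we shall not use it, that a graph without alternating cycles is a leaf power. The following conjecture comes from Manuel Lafond, "On strongly chordal graphs that are not leaf powers", arXiv:1703.08018 (2017).

**Conjecture.** If there is a tree with leaf set $V$ that can satisfy every alternating cycle of $G$, then $G$ is a leaf power.

The four-cycle agrees with it: by Section 1 the tree $ab|cd$ cannot satisfy $(a,d,b,c)$, the tree $ad|bc$ cannot satisfy $(a,b,d,c)$, and the other two trees can satisfy neither. In general, however, the conjecture is false.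

**Theorem 1.** There is a graph $G$ on 25 vertices and a tree $T$ with leaf set $V(G)$ such that $T$ can satisfy every alternating cycle of $G$, but $G$ is not a leaf power.

We shall also prove that testing all subsystems of any fixed size is not enough (Theorem 2), and then a corrected criterion (Theorem 3). To show that a graph is not a leaf power, we show that no weighted tree with leaf set $V$ satisfies $(E,\overline E)$.

## 3. Excess on a tree edge

**Definition (closed walk, excess).** An alternating closed walk is a sequence $W=(x_0,y_0,\dots,x_{c-1},y_{c-1})$ of not necessarily distinct vertices with $x_iy_i\in E$ and $y_ix_{i+1}\in\overline E$, indices modulo $c$. A pair of leaves crosses a tree edge $e$ if its path contains $e$. The excess of $W$ at $e$ is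
$$\mathrm{exc}_W(e)=\#\{i: x_iy_i\text{ crosses }e\}-\#\{i: y_ix_{i+1}\text{ crosses }e\}.$$

For example, going twice around an alternating cycle gives an alternating closed walk that is not an alternating cycle. For the four-cycle and the tree $ab|cd$, the inner edge has excess $2-2=0$ for $(a,d,b,c)$, and $0-2=-2$ for $(a,b,d,c)$.

An edge of $T$ is pendant if it contains a leaf. If $|V|\ge3$, each pendant edge contains exactly one leaf $v$, and it is crossed exactly by the pairs that contain $v$.

**Lemma 1.** Let $W$ be an alternating closed walk and $f$ a weighting of $T$. Then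
$$\sum_i d_f(x_i,y_i)-\sum_i d_f(y_i,x_{i+1})=\sum_{e\in E(T)}f(e)\,\mathrm{exc}_W(e). \tag{1}$$
If $(T,f)$ satisfies all pairs of $W$, this number is negative, so some edge has negative excess. If $|V|\ge3$, the excess is $0$ on every pendant edge.

*Proof.* Write each distance as a sum of weights and collect the coefficient of $f(e)$; this is (1). If all pairs are satisfied with threshold $k$, the $c$ edge pairs contribute at most $ck$ and the $c$ non-edge pairs more than $ck$. Since $f\ge0$, a negative sum needs a negative excess. Finally, each occurrence of a vertex $v$ in $W$ lies in one edge pair and one non-edge pair, and these cancel on the pendant edge at $v$. $\square$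

Since pendant weights never matter in (1), they are free parameters for adjusting individual pairs. The next lemma says how free.

**Lemma 2.** Let $s_1,\dots,s_n$ be distinct vertices, and prescribe reals $\tau_j$ for the pairs $s_js_{j+1}$. For a path ($1\le j<n$) there are reals $w$ with $w(s_j)+w(s_{j+1})=\tau_j$ for all $j$. For a cycle of even length ($j\in\mathbb Z_n$) such $w$ exists if $\sum_j(-1)^j\tau_j=0$.

*Proof.* Choose $w(s_1)$ arbitrarily and put $w(s_{j+1})=\tau_j-w(s_j)$. This settles the path. For an even cycle, unrolling gives $w(s_n)=\tau_{n-1}-\tau_{n-2}+\dots+\tau_1-w(s_1)$. The last requirement $w(s_n)+w(s_1)=\tau_n$ then says that the $\tau_j$ with $j$ odd and those with $j$ even have the same sum, which is the hypothesis. $\square$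

As a first use, we settle the case of one cycle.

**Lemma 3.** $T$ can satisfy an alternating cycle $C$ if and only if $\mathrm{exc}_C(e)<0$ for some edge $e$ of $T$.

*Proof.* "Only if" is Lemma 1. Conversely, let $\mathrm{exc}_C(e)=-q<0$; here $|V|\ge4$, so $e$ is not pendant. Give $e$ the weight $c$ and every other non-pendant edge the weight $0$. We want values $w$ at the vertices of $C$ such that, with the contribution of $e$ included, pairs of $E(C)$ get total $0$ and pairs of $\overline E(C)$ get total $q$. So $\tau$ is this target, minus $c$ if the pair crosses $e$. The sum of $\tau$ over $\overline E(C)$ minus the sum over $E(C)$ is $cq-c\cdot q=0$, so Lemma 2 gives $w$. Choose $K\ge\max|w|$ and give the pendant edge at $v$ the weight $w(v)+K\ge0$ for $v$ in $C$, and $0$ for other $v$. The edges of $C$ have length $2K$ and the non-edges have length $2K+q$, so the threshold $2K$ works. $\square$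

## 4. From an unsatisfied tree to a family of walks

The natural attempt at proving the conjecture is to take a tree $T$ that can satisfy every alternating cycle and suppose that it cannot satisfy $(E,\overline E)$. The unsatisfiable linear system then has a certificate, and we hope to read off an alternating cycle that $T$ cannot satisfy.

We use Farkas' lemma in this form: if a finite system of linear inequalities with rational coefficients has no solution, then some combination of them with nonnegative rational multipliers has left side identically zero and negative right side.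

**Lemma 4.** Let $|V|\ge3$ and suppose $T$ cannot satisfy $(E,\overline E)$. Then there are alternating closed walks $W_1,\dots,W_s$, $s\ge1$, with
$$\sum_{i=1}^s\mathrm{exc}_{W_i}(e)\ge0\quad\text{for every edge } e\text{ of }T .$$

*Proof.* Consider the system in the unknowns $f(e)$ and $k$:
$$-f(e)\le0,\qquad d_f(u,v)-k\le0\ (uv\in E),\qquad -d_f(u,v)+k\le-1\ (uv\in\overline E).$$
A solution satisfies $(E,\overline E)$. Conversely, suppose a weighting satisfies $(E,\overline E)$ with threshold $k$. If $\overline E=\emptyset$, then $f=0$, $k=0$ is a solution. Otherwise let $g>0$ be the least value of $d_f(u,v)-k$ over non-edges, and divide $f$ and $k$ by $g$. So by assumption the system has no solution.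

By Farkas' lemma, after clearing denominators, there are integers $\lambda_{uv}\ge0$ for edges and $\mu_{uv}\ge0$ for non-edges, together with multipliers for the inequalities $-f(e)\le0$. The right side gives $-\sum\mu<0$. The coefficient of $k$ gives $\sum\lambda=\sum\mu$. The coefficient of $f(e)$ says that the $\lambda$-sum minus the $\mu$-sum over pairs crossing $e$ equals the multiplier of $-f(e)\le0$, hence
$$\sum_{uv\text{ crosses }e}\lambda_{uv}\ \ge\sum_{uv\text{ crosses }e}\mu_{uv}\qquad\text{for every }e. \tag{2}$$
For the pendant edge at $v$, (2) reads $\deg_\lambda(v)\ge\deg_\mu(v)$. Summing over $v$ gives $2\sum\lambda$ on the left and $2\sum\mu$ on the right, which are equal. So $\deg_\lambda(v)=\deg_\mu(v)$ for every $v$.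

Take a multigraph with $\lambda_{uv}$ red copies of each edge $uv$ and $\mu_{uv}$ blue copies of each non-edge $uv$. At each vertex there are as many red as blue copies; match them bijectively. Each copy is now matched at each of its two ends with a copy of the other color. Following a copy to its end, switching to its partner there, and so on, decomposes the multigraph into closed walks whose colors alternate. Started along a red copy, each is an alternating closed walk. Call them $W_1,\dots,W_s$; since $\sum\lambda=\sum\mu>0$, we have $s\ge1$. Each copy is used exactly once, so $\sum_i\mathrm{exc}_{W_i}(e)$ is the left side of (2) minus the right side. $\square$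

If $s=1$, the walk $W_1$ has no edge of negative excess, and Lemma 1 shows that $T$ cannot satisfy the pairs of $W_1$. For $s\ge2$ the argument stops: the sum of the vectors $\mathrm{exc}_{W_i}$ is nonnegative, and we would need one of them to be. Nothing forces that. Two vectors such as
$$(-2,+2)\qquad\text{and}\qquad(+2,-2)$$
each have a negative entry, while their sum is zero. If two alternating cycles have these excesses on two edges of $T$ and excess $0$ elsewhere, then by Lemma 3 $T$ can satisfy each of them, and by (1) it cannot satisfy both at once. (The walks may also repeat vertices, which is a second gap. The first is the one we exploit.)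

This would only exclude the one tree $T$. To disprove the conjecture, the graph must make the same cancellation happen in every tree. We first build $T$ and $G$, then deal with arbitrary trees.

## 5. Two hexagons with opposite excess: a graph on 25 vertices

**Step 1: the tree.** This step places two alternating six-cycles
$$C_1=(x_0,y_0,x_1,y_1,x_2,y_2),\qquad C_2=(u_0,v_0,u_1,v_1,u_2,v_2)$$
in a tree so that their excesses cancel. The tree has a center $o$ and two branch vertices $q,q'$ joined to it. For $C_1$, put $x_0,y_0$ beyond $q$, put $y_1,x_2$ beyond $q'$, and keep $x_1,y_2$ at the center. Then the non-edges $y_0x_1$ and $y_2x_0$ cross $oq$, the edges $x_1y_1$ and $x_2y_2$ cross $oq'$, and the pairs $x_0y_0$, $y_1x_2$ cross neither. So the excess of $C_1$ is $-2$ on $oq$ and $+2$ on $oq'$. For $C_2$ exchange the roles of the branches: $u_0,v_0$ beyond $q'$, $v_1,u_2$ beyond $q$, and $u_1,v_2$ at the center.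

The internal vertices of $T$ are $o,q,q',p_1,\dots,p_6$. The weighting $f$ gives weight $3$ to $oq,oq'$ and weight $14$ to $qp_1,qp_2,op_3,op_4,q'p_5,q'p_6$. The leaves, with the weights of their pendant edges in parentheses, are:

| at | core class | auxiliary leaves |
|---|---|---|
| $p_1$ | $P_1$: $x_0(5),\ v_1(8)$ | $z_1(20),\ g_1(15)$ |
| $p_2$ | $P_2$: $y_0(7),\ u_2(4)$ | $z_2(20),\ g_2(15)$ |
| $p_3$ | $P_3$: $x_1(2),\ u_1(1)$ | $z_3(20),\ g_3(12)$ |
| $p_4$ | $P_4$: $y_2(4),\ v_2(5)$ | $z_4(20),\ g_4(12)$ |
| $p_5$ | $P_5$: $y_1(7),\ u_0(4)$ | $z_5(20),\ g_5(15)$ |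
| $p_6$ | $P_6$: $x_2(5),\ v_0(8)$ | $z_6(20),\ g_6(15)$ |
| $o$ | | $h(7)$ |

Let $V$ be the set of these $6\cdot4+1=25$ leaves. The vertices of $C_1$ and $C_2$ are called core vertices.

The core weights follow a rule. Let $\delta$ be $+1$ on the $x$'s, $-1$ on the $y$'s, $+2$ on the $u$'s and $-2$ on the $v$'s. The pendant weight is $6-\delta$ at $p_1,p_2,p_5,p_6$ and $3-\delta$ at $p_3,p_4$.

**Step 2: the distances.** We show that, among all pairs of leaves, distance exactly $40$ occurs only for the twelve pairs of $C_1$ and $C_2$. The attachment points satisfy $d(p_i,p_j)=28$ for $\{i,j\}=\{1,2\},\{3,4\},\{5,6\}$; it is $31$ if exactly one of $i,j$ is in $\{3,4\}$; it is $34$ if one is in $\{1,2\}$ and the other in $\{5,6\}$. Also $d(p_i,o)=17$ for $i\in\{1,2,5,6\}$ and $14$ for $i\in\{3,4\}$. So for core vertices $a,b$ in different classes, $d_f(a,b)$ plus $\delta_a+\delta_b$ equals $12+28=40$ within one branch, $9+31=40$ between a branch and the center, $6+28=34$ between $P_3$ and $P_4$, and $12+34=46$ between the branches. Since two values of $\delta$ add to $0$ only for an $x$ with a $y$ or a $u$ with a $v$, most ties are broken.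 Explicitly, with a star at each distance $40$:

| classes | distances |
|---|---|
| $P_1,P_2$ | $x_0y_0\ 40^*$, $x_0u_2\ 37$, $v_1y_0\ 43$, $v_1u_2\ 40^*$ |
| $P_1,P_3$ | $x_0x_1\ 38$, $x_0u_1\ 37$, $v_1x_1\ 41$, $v_1u_1\ 40^*$ |
| $P_1,P_4$ | $x_0y_2\ 40^*$, $x_0v_2\ 41$, $v_1y_2\ 43$, $v_1v_2\ 44$ |
| $P_2,P_3$ | $y_0x_1\ 40^*$, $y_0u_1\ 39$, $u_2x_1\ 37$, $u_2u_1\ 36$ |
| $P_2,P_4$ | $y_0y_2\ 42$, $y_0v_2\ 43$, $u_2y_2\ 39$, $u_2v_2\ 40^*$ |
| $P_3,P_4$ | $x_1y_2\ 34$, $x_1v_2\ 35$, $u_1y_2\ 33$, $u_1v_2\ 34$ |
| $P_3,P_5$ | $x_1y_1\ 40^*$, $x_1u_0\ 37$, $u_1y_1\ 39$, $u_1u_0\ 36$ |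
| $P_3,P_6$ | $x_1x_2\ 38$, $x_1v_0\ 41$, $u_1x_2\ 37$, $u_1v_0\ 40^*$ |
| $P_4,P_5$ | $y_2y_1\ 42$, $y_2u_0\ 39$, $v_2y_1\ 43$, $v_2u_0\ 40^*$ |
| $P_4,P_6$ | $y_2x_2\ 40^*$, $y_2v_0\ 43$, $v_2x_2\ 41$, $v_2v_0\ 44$ |
| $P_5,P_6$ | $y_1x_2\ 40^*$, $y_1v_0\ 43$, $u_0x_2\ 37$, $u_0v_0\ 40^*$ |

Between $P_1\cup P_2$ and $P_5\cup P_6$ the distance is at least $34+4+4=42$. The remaining pairs are:

- two leaves at the same $p_i$: at most $20+15=35$;
- $z_i$ and a leaf at $p_j$, $j\ne i$: at least $20+28+1=49$;
- $z_i$ and $h$: at least $20+14+7=41$;
- $g_i$ and a leaf at $p_j$, $j\ne i$: at least $12+28+1=41$;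
- $g_i$ and $h$: $15+17+7=39$ or $12+14+7=33$;
- $h$ and a core vertex: at most $7+17+8=32$.

The starred pairs are $x_0y_0,x_1y_1,x_2y_2,y_0x_1,y_1x_2,y_2x_0$ and $u_0v_0,u_1v_1,u_2v_2,v_0u_1,v_1u_2,v_2u_0$, which are the pairs of $C_1$ and $C_2$. We call them tie pairs.

**Step 3: the graph.** We define $G$ by breaking the ties so that $C_1$ and $C_2$ become alternating cycles: $uv\in E$ if and only if $d_f(u,v)<40$ or $uv\in E(C_1)\cup E(C_2)$. The pairs in $\overline E(C_1)\cup\overline E(C_2)$ have distance $40$ and are non-edges, so $C_1$ and $C_2$ are alternating cycles. Every edge has $d_f\le40$, every non-edge has $d_f\ge40$, with equality only for tie pairs. From the lists we record three facts: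

- (F1) The neighborhood of $z_i$ in $G$ is $P_i\cup\{g_i\}$.
- (F2) $g_i$ is adjacent to $z_i$ and $h$, and to no core vertex outside $P_i$.
- (F3) $x_1y_2$ and $u_1v_2$ are edges.

## 6. The tree satisfies any system that misses a tie pair

**Step 4: perturbing the weights.** This step shows that for every tie pair $\pi$, $T$ can satisfy the system of all pairs of $G$ other than $\pi$. We keep the edges among the ties at length $40$ and push the non-edges among them above $40$.

Suppose first that $\pi$ belongs to $C_2$. Define $\gamma:E(T)\to\mathbb R$ by $\gamma(oq)=1$ and $\gamma=0$ on all other edges, except the pendant edges of core vertices, which we now choose. By the change of a pair we mean the sum of $\gamma$ along its path.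

For $C_1$ we want change $0$ on $E(C_1)$ and $\frac23$ on $\overline E(C_1)$. No pair of $E(C_1)$ crosses $oq$, and in $\overline E(C_1)$ exactly $y_0x_1$ and $y_2x_0$ do. So the pendant values must sum to $0$ on each pair of $E(C_1)$, to $\frac23-1$ on $y_0x_1$ and $y_2x_0$, and to $\frac23$ on $y_1x_2$. The required sums total $0$ over $E(C_1)$ and $3\cdot\frac23-2=0$ over $\overline E(C_1)$, so the cycle case of Lemma 2 applies.

For $C_2$, the five pairs other than $\pi$ form a path, and $C_2$ shares no vertex with $C_1$. By the path case of Lemma 2 we can choose the pendant values on $C_2$ so that the change is $0$ on the remaining pairs of $E(C_2)$ and $\frac23$ on the remaining pairs of $\overline E(C_2)$.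

All weights $f$ are positive, so $f+\varepsilon\gamma\ge0$ for small $\varepsilon>0$. Keep the threshold $40$. There are finitely many non-tie pairs, each strictly on the correct side of $40$ under $f$, and for small $\varepsilon$ they stay there. The tie edges other than $\pi$ have length $40$, and the tie non-edges other than $\pi$ have length $40+\frac23\varepsilon>40$.

If $\pi$ belongs to $C_1$, use $oq'$ instead of $oq$ and exchange $C_1$ and $C_2$. Indeed $u_0v_0$ lies beyond $q'$, while $u_1v_1$ and $u_2v_2$ join the center to the branch at $q$, so no pair of $E(C_2)$ crosses $oq'$. In $\overline E(C_2)$ exactly $v_0u_1$ and $v_2u_0$ cross $oq'$, since $v_1u_2$ lies beyond $q$. The sums are the same.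

**Step 5: every alternating cycle.** We deduce that $T$ can satisfy every alternating cycle $C$ of $G$. The pairs of $C$ form a connected graph in which every vertex has degree two. Such a graph cannot contain two disjoint hexagons, so $C$ misses some tie pair $\pi$. By Step 4, $T$ can satisfy all pairs other than $\pi$, in particular all pairs of $C$.

## 7. Gates in an arbitrary tree

Now let $T'$ be any weighted tree satisfying $(E,\overline E)$. We want to add up the twelve tie pairs in $T'$, as (1) does in $T$. In $T$ this works because $x_0$ and $v_1$ hang from the same vertex $p_1$, and so on. In $T'$ they might be attached anywhere. The leaves $z_i,g_i,h$ make every class hang behind a single vertex. The tool is the four-leaf computation of Section 1.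

**Lemma 5.** Suppose $(T',f')$ satisfies $(E,\overline E)$, and $a,b,c,d$ are distinct with $ab,cd\in E$ and $ac,bd\in\overline E$. Then the paths $a$–$b$ and $c$–$d$ in $T'$ are vertex-disjoint.

*Proof.* Let $d(\cdot,\cdot)$ be the weighted distance and $k$ a threshold. If both paths contain a vertex $w$, then
$$d(a,c)+d(b,d)\le d(a,w)+d(w,c)+d(b,w)+d(w,d)=d(a,b)+d(c,d)\le2k,$$
while $d(a,c)+d(b,d)>2k$, a contradiction. $\square$

For the next lemma, recall that two vertex-disjoint subtrees $S,R$ of a tree are joined by a unique path with one end in each and no inner vertex in $S\cup R$. Let $c\in S$ and $r\in R$ be its ends. For $a\in S$ and $b\in R$, going from $a$ to $c$ in $S$, along the joining path to $r$, and then to $b$ in $R$ repeats no vertex, so this is the path $a$–$b$. It meets $S$ exactly in the segment $a$–$c$. We call $c$ the gate of $S$ toward $R$.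

**Lemma 6.** Let $\mathcal P$ be a family of at least two disjoint nonempty sets of vertices of $G$ (classes), and let $z_P,g_P$ $(P\in\mathcal P)$ and $h$ be further distinct vertices such that the neighborhood of $z_P$ is $P\cup\{g_P\}$, and $g_P$ is adjacent to $h$ and to no vertex of a class other than $P$. Suppose the weighted tree $T'$ with leaf set $V$ satisfies $(E,\overline E)$. Then there are vertices $c_P$ of $T'$ such that for $a\in P$, $b\in P'$, $P\ne P'$, the vertices $c_P,c_{P'}$ lie on the path $a$–$b$ and
$$d(a,b)=\alpha_a+d(c_P,c_{P'})+\alpha_b,\qquad \alpha_a=d(a,c_P),\quad\alpha_b=d(b,c_{P'}). \tag{3}$$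

*Proof.* Let $S_P$ be the union of the paths $z_P$–$a$ over $a\in P$. Let $R_P$ be the union, over all classes $P'\ne P$, of the paths $z_{P'}$–$b$ ($b\in P'$), $z_{P'}$–$g_{P'}$ and $g_{P'}$–$h$. The first is a subtree because its parts share $z_P$. The second is a subtree because for each $P'$ its parts link up to $h$. Moreover $S_{P'}\subseteq R_P$ for $P'\ne P$.

We claim $S_P\cap R_P=\emptyset$. Let $a\in P$, $P'\neq P$ and $b\in P'$. Lemma 5 is applied to the edge $z_Pa$ together with each of the edges $z_{P'}b$, $z_{P'}g_{P'}$, $g_{P'}h$. The two non-edges needed are, respectively,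
$$\{z_Pb,\ az_{P'}\},\qquad\{z_Pg_{P'},\ az_{P'}\},\qquad\{z_Ph,\ ag_{P'}\}.$$
The first five listed pairs are non-edges by the hypothesis on the neighborhoods of $z_P$ and $z_{P'}$, and the last by the hypothesis on $g_{P'}$. So the path $z_P$–$a$ is disjoint from every path that makes up $R_P$, and the claim follows.

Let $c_P$ be the gate of $S_P$ toward $R_P$. It depends on $P$ only. For $a\in P$ and $b\in P'$, $P\ne P'$, we have $a\in S_P$ and $b\in S_{P'}\subseteq R_P$, so the path $a$–$b$ meets $S_P$ exactly in its initial segment $a$–$c_P$. Symmetrically, $a\in S_P\subseteq R_{P'}$, so it meets $S_{P'}$ exactly in its final segment $c_{P'}$–$b$. As $S_P$ and $S_{P'}$ are disjoint, the path runs from $a$ to $c_P$, then to $c_{P'}$, then to $b$. Adding lengths gives (3). $\square$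

In the tree $T$ of Section 5, for example, $S_1$ consists of the three pendant edges at $p_1$ leading to $z_1,x_0,v_1$, and $R_1$ contains $q$ (it lies on the path $g_2$–$h$) but not $p_1$. So the gate is $p_1$, and $\alpha_{x_0}=5$.

**Lemma 7.** Let $c_1,c_2,c_3,c_4$ be vertices of a weighted tree such that the paths $c_1$–$c_2$ and $c_3$–$c_4$ are vertex-disjoint, and write $D_{ij}=d(c_i,c_j)$. Then
$$D_{13}+D_{24}=D_{14}+D_{23}. \tag{4}$$

*Proof.* Let $s$–$s'$ be the path joining the two, with $s$ on $c_1$–$c_2$ and $s'$ on $c_3$–$c_4$. For $i\in\{1,2\}$ and $j\in\{3,4\}$, $D_{ij}=d(c_i,s)+d(s,s')+d(s',c_j)$. Since $d(c_1,s)+d(s,c_2)=D_{12}$ and $d(c_3,s')+d(s',c_4)=D_{34}$, both sides of (4) equal $D_{12}+D_{34}+2d(s,s')$. $\square$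

## 8. The 25-vertex graph is not a leaf power

Suppose a weighted tree $T'$ with leaf set $V$ and threshold $k$ satisfies $(E,\overline E)$.

**Step 6: summing the tie pairs.** This step turns the two hexagons into an inequality between distances of gates. By (F1) and (F2), Lemma 6 applies to the classes $P_1,\dots,P_6$ and gives gates $c_1,\dots,c_6$. Put $D_{ij}=d(c_i,c_j)$ and let $\Delta$ be the sum of $d$ over the six pairs of $E(C_1)\cup E(C_2)$ minus the sum over the six pairs of $\overline E(C_1)\cup\overline E(C_2)$. The first six distances are at most $k$, the other six exceed $k$, so $\Delta<0$.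

Each tie pair joins two different classes, so (3) applies. Each core vertex lies in exactly one edge pair and one non-edge pair, so all the $\alpha$'s cancel. The edges $x_0y_0,x_1y_1,x_2y_2,u_0v_0,u_1v_1,u_2v_2$ contribute
$$D_{12}+D_{35}+D_{46}+D_{56}+D_{13}+D_{24},$$
and the non-edges $y_0x_1,y_1x_2,y_2x_0,v_0u_1,v_1u_2,v_2u_0$ contribute
$$D_{23}+D_{56}+D_{14}+D_{36}+D_{12}+D_{45}.$$
The terms $D_{12}$ and $D_{56}$ cancel, and
$$\Delta=(D_{13}+D_{24}-D_{23}-D_{14})+(D_{35}+D_{46}-D_{36}-D_{45}). \tag{5}$$

**Step 7: both brackets vanish.** We show $\Delta=0$ by means of (F3). The pairs $x_0y_0$ and $x_1y_2$ are edges, while $x_0y_2$ and $y_0x_1$ are non-edges. By Lemma 5 the paths $x_0$–$y_0$ and $x_1$–$y_2$ are disjoint. By Lemma 6 they contain the paths $c_1$–$c_2$ and $c_3$–$c_4$, respectively. So these are disjoint, and Lemma 7 makes the first bracket $0$. In the same way, $u_0v_0$ and $u_1v_2$ are edges and $u_0v_2$, $v_0u_1$ are non-edges. Hence the paths $c_5$–$c_6$ and $c_3$–$c_4$ are disjoint, and Lemma 7 gives $D_{35}+D_{46}=D_{36}+D_{45}$. So $\Delta=0$, contradicting $\Delta<0$.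

So $G$ is not a leaf power. With Step 5 this proves Theorem 1, and the conjecture is disproved. $\blacksquare$

## 9. Hexagons around a ring of branches

Two cycles with excesses $(-2,+2)$ and $(+2,-2)$ defeat the test by single cycles. With $m$ branches around a ring, cycle number $j$ can have excess $-2$ on branch $j$ and $+2$ on branch $j+1$. The sum of all is zero, but, as we shall see, nothing short of all $m$ cycles together is contradictory.

**Theorem 2.** For every $m\ge2$ there are a graph $G_m$ on $10m+5$ vertices, a tree $T_m$ with leaf set $V(G_m)$, and vertex-disjoint alternating 6-cycles $C_1,\dots,C_m$ of $G_m$ such that: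

1. $G_m$ is not a leaf power.
2. For $A\subseteq E$ and $B\subseteq\overline E$, $T_m$ can satisfy $(A,B)$ if and only if $(A,B)$ does not contain all $6m$ pairs of $C_1,\dots,C_m$. In particular, $T_m$ can satisfy every alternating cycle, every $(A,B)$ with $|A|+|B|<6m$, and any family of alternating cycles of total length less than $6m$ simultaneously.
3. For any alternating closed walks $W_1,\dots,W_r$ with $1\le r\le m-1$ and positive integers $n_1,\dots,n_r$, some edge $e$ of $T_m$ has $\sum_in_i\,\mathrm{exc}_{W_i}(e)<0$.

**Step 1: the construction.** We generalize the rule of Section 5. Indices $j$ are in $\mathbb Z_m$, represented by $1,\dots,m$. The core vertices are those of $C_j=(x_0^j,y_0^j,x_1^j,y_1^j,x_2^j,y_2^j)$, and the classes are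
$$P_{j,1}=\{x_0^j,y_1^{j-1}\},\quad P_{j,2}=\{y_0^j,x_2^{j-1}\},\quad M_1=\{x_1^j:j\in\mathbb Z_m\},\quad M_2=\{y_2^j:j\in\mathbb Z_m\}.$$
The classes $P_{j,1},P_{j,2}$ form branch $j$. So $C_j$ has $x_0^j,y_0^j$ in branch $j$, has $y_1^j,x_2^j$ in branch $j+1$, and has $x_1^j,y_2^j$ in the central classes. Put $\delta=+j$ on the $x$'s of $C_j$ and $\delta=-j$ on the $y$'s.

The tree $T_m$ and its weighting $f$ are as follows:

- edges $e_j=oq_j$ of weight $m+1$;
- for each class $P$ a vertex $p_P$, joined by an edge of weight $4m+6$ to $q_j$ if $P$ is in branch $j$, and to $o$ if $P$ is $M_1$ or $M_2$;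
- at $p_P$, the members of $P$, with pendant weight $2m+2-\delta$ in a branch class and $m+1-\delta$ in $M_1,M_2$;
- at $p_P$, also a leaf $z_P$ of pendant weight $6m+8$ and a leaf $g_P$ of pendant weight $5m+5$ (branch class) or $4m+4$ ($M_1,M_2$);
- at $o$, a leaf $h$ of pendant weight $2m+3$.

There are $6m$ core vertices and $2m+2$ classes, hence $6m+2(2m+2)+1=10m+5$ leaves. Since $|\delta|\le m$, all weights are positive, and every pendant weight is at least $1$. Put $k=12m+16$. For $m=2$ this is the example of Section 5, with $q_1=q$, $q_2=q'$, $P_{1,1}=P_1$, $P_{1,2}=P_2$, $P_{2,1}=P_5$, $P_{2,2}=P_6$, $M_1=P_3$, $M_2=P_4$, and the vertices $u,v$ being the $x,y$ of the second cycle.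

**Step 2: the distances.** We show that the pairs at distance exactly $k$ are the $6m$ pairs of the $C_j$. For core vertices $a,b$ in different classes, $d_f(a,b)+\delta_a+\delta_b$ is:

- $2(2m+2)+2(4m+6)=12m+16=k$ within the same branch;
- $(2m+2)+(m+1)+2(4m+6)+(m+1)=k$ between a branch class and a central class;
- $2(m+1)+2(4m+6)=10m+14$ between $M_1$ and $M_2$; here $\delta_a+\delta_b\ge1-m$, so $d_f(a,b)\le11m+13<k$;
- $2(2m+2)+2(4m+6)+2(m+1)=14m+18$ between different branches; here $\delta_a+\delta_b\le2m$, so $d_f(a,b)\ge12m+18>k$.

So distance $k$ requires $\delta_a+\delta_b=0$. Since $|\delta|=j$ exactly on $C_j$, the pair then consists of an $x$ and a $y$ of the same $C_j$. Of these nine pairs, $x_0^jy_1^j$ and $x_2^jy_0^j$ lie in the different branches $j$ and $j+1$ (recall $m\ge2$), and $x_1^jy_2^j$ is an $M_1$–$M_2$ pair; none of these is at distance $k$. The other six are $x_0^jy_0^j$, $x_1^jy_1^j$, $x_2^jy_2^j$, $y_0^jx_1^j$, $y_1^jx_2^j$, $y_2^jx_0^j$, the pairs of $C_j$. Each lies within one branch or between a branch and the center, so it is at distance $k$. For the remaining pairs: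

- two leaves at the same $p_P$: at most $(6m+8)+(5m+5)<k$;
- $z_P$ and a leaf at another $p_{P'}$: at least $(6m+8)+(8m+12)+1>k$;
- $z_P$ and $h$: at least $(6m+8)+(4m+6)+(2m+3)=k+1$;
- $g_P$ and a leaf at another $p_{P'}$: at least $(4m+4)+(8m+12)+1=k+1$;
- $g_P$ and $h$: $(5m+5)+(4m+6)+(m+1)+(2m+3)=12m+15<k$ for a branch class, $(4m+4)+(4m+6)+(2m+3)=10m+13<k$ for $M_1,M_2$;
- $h$ and a core vertex: at most $(2m+3)+(m+1)+(4m+6)+(3m+2)=10m+12<k$.

**Step 3: the graph and its excesses.** We define $G_m$ and compute the excess of each hexagon. Let $E(G_m)$ consist of the pairs with $d_f<k$ together with $\bigcup_jE(C_j)$. Then the $C_j$ are vertex-disjoint alternating cycles, edges have $d_f\le k$, non-edges have $d_f\ge k$, and equality holds exactly for the $6m$ pairs of the $C_j$, the tie pairs. The lists in Step 2 give: the neighborhood of $z_P$ is $P\cup\{g_P\}$; $g_P$ is adjacent to $z_P$ and $h$ and to no core vertex outside $P$; and $x_1^jy_2^j\in E$.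

On $e_j$, no pair of $E(C_j)$ crosses, while $y_0^jx_1^j$ and $y_2^jx_0^j$ do. On $e_{j+1}$, the edges $x_1^jy_1^j$ and $x_2^jy_2^j$ cross and no pair of $\overline E(C_j)$ does. Hence
$$\mathrm{exc}_{C_j}(e_j)=-2,\qquad\mathrm{exc}_{C_j}(e_{j+1})=+2. \tag{6}$$
No pair of $C_j$ crosses another $e_i$. The edge above $p_P$ cuts off at most one vertex of $C_j$, because each class contains at most one vertex of $C_j$. If it cuts off one, exactly the edge pair and the non-edge pair at that vertex cross. So the excess is $0$ there, and it is $0$ on pendant edges by Lemma 1. In particular $\sum_j\mathrm{exc}_{C_j}=0$ on every edge.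

**Step 4: part 1.** We show that no weighted tree satisfies $(E,\overline E)$. Suppose one does. By Step 3, Lemma 6 applies and gives gates $c_P$. Write $D(P,P')=d(c_P,c_{P'})$. The sum of $d$ over all edge pairs of all $C_j$ minus the sum over all non-edge pairs is negative, since there are $3m$ of each. The $\alpha$'s cancel as before, because every core vertex lies in one edge pair and one non-edge pair. By (3) this negative number equals
$$\sum_j\big[D(P_{j,1},P_{j,2})+D(M_1,P_{j+1,1})+D(P_{j+1,2},M_2)-D(P_{j,2},M_1)-D(P_{j+1,1},P_{j+1,2})-D(M_2,P_{j,1})\big].$$
Shift the index in the terms containing $j+1$. The terms $D(P_{j,1},P_{j,2})$ cancel, leaving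
$$\sum_j\big[D(M_1,P_{j,1})+D(P_{j,2},M_2)-D(P_{j,2},M_1)-D(P_{j,1},M_2)\big].$$
Lemma 5, applied to the edges $x_0^jy_0^j$, $x_1^jy_2^j$ and the non-edges $x_0^jy_2^j$, $y_0^jx_1^j$, shows that the paths $x_0^j$–$y_0^j$ and $x_1^j$–$y_2^j$ are disjoint. By Lemma 6 they contain the paths $c_{P_{j,1}}$–$c_{P_{j,2}}$ and $c_{M_1}$–$c_{M_2}$. So Lemma 7 makes each bracket $0$, a contradiction.

**Step 5: part 2.** We show that the only obstruction for $T_m$ is the full set of ties. If $(A,B)$ contains all pairs of the $C_j$ and a weighting $f'$ satisfies it, then adding (1) over all $C_j$ gives $0>\sum_e f'(e)\sum_j\mathrm{exc}_{C_j}(e)=0$, which is absurd.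

Conversely, let a tie pair $\pi$ of $C_{j_0}$ be missing from $(A,B)$. Put $\gamma(e_{j_0+i})=-i$ for $i=1,\dots,m$. Then $\gamma(e_j)-\gamma(e_{j+1})=1$ for every $j\ne j_0$: write $j=j_0+i$ with $1\le i\le m-1$ and compute $-i+(i+1)$. Put $\gamma=0$ on all other edges except the pendant edges of core vertices. On those we want values for which the change is $0$ on every tie pair in $E$ and $\frac23$ on every tie pair in $\overline E$, except possibly on $\pi$.

For $j\ne j_0$ we use the cycle case of Lemma 2. The desired total change over $\overline E(C_j)$ minus that over $E(C_j)$ is $3\cdot\frac23=2$. The edges $e_i$ contribute to this difference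
$$-\sum_i\mathrm{exc}_{C_j}(e_i)\gamma(e_i)=2\gamma(e_j)-2\gamma(e_{j+1})=2$$
by (6). So the sums left for the pendant edges have difference $0$, as Lemma 2 requires. For $j_0$ the five pairs other than $\pi$ form a path, and the path case applies. The cycles are vertex-disjoint, so the choices do not interfere.

Since all $f$-weights are positive, $f+\varepsilon\gamma\ge0$ for small $\varepsilon>0$. With threshold $k$ the non-tie pairs stay strictly on the correct side, tie edges other than $\pi$ have length $k$, and tie non-edges other than $\pi$ have length $k+\frac23\varepsilon>k$. So all pairs of $G_m$ except possibly $\pi$ are satisfied, and in particular $(A,B)$ is.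

The special cases follow. The pairs of an alternating cycle form a connected graph with all degrees two, which cannot contain $m\ge2$ disjoint hexagons. A system with fewer than $6m$ pairs cannot contain $6m$ pairs. A family of alternating cycles of total length less than $6m$ involves fewer than $6m$ pairs.

**Step 6: part 3.** We show that no family of fewer than $m$ walks, with any multiplicities, certifies the failure of $T_m$. Let $W_1,\dots,W_r$, $r\ge1$, and positive integers $n_i$ satisfy $\sum_in_i\,\mathrm{exc}_{W_i}\ge0$ on every edge; we prove $r\ge m$. By (1) with the weighting $f$ of the construction,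
$$\sum_in_i\Big(\sum_{\text{edge pairs of }W_i}d_f-\sum_{\text{non-edge pairs of }W_i}d_f\Big)\ge0.$$
Each $W_i$ has equally many edge and non-edge pairs, edges have $d_f\le k$ and non-edges have $d_f\ge k$. So each parenthesis is at most $0$. As the $n_i$ are positive, each is $0$, and every pair used is at distance $k$, that is, a tie pair.

At each core vertex there are exactly one tie edge and one tie non-edge. So once $W_i$ starts along an edge, every further step is forced, and the walk goes around one hexagon $C_j$ in one direction. It closes up only after a whole number $t_i\ge1$ of turns, and $\mathrm{exc}_{W_i}=t_i\,\mathrm{exc}_{C_j}$ in either direction. Hence $\sum_in_i\,\mathrm{exc}_{W_i}=\sum_jb_j\,\mathrm{exc}_{C_j}$, where $b_j$ is the sum of $n_it_i$ over the walks around $C_j$. The $b_j$ are nonnegative integers, not all zero. At $e_j$, (6) gives $2b_{j-1}-2b_j\ge0$. Going around $\mathbb Z_m$, we get $b_1\ge b_2\ge\dots\ge b_m\ge b_1$, so all $b_j$ are equal, hence positive. Each of the $m$ hexagons is used by some walk, and each walk uses only one, so $r\ge m$. This proves Theorem 2. $\blacksquare$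

## 10. A criterion with weighted families of walks

Lemma 4 always produces a family of walks. It remains to bound how many are needed.

**Theorem 3.** Let $G$ have $|V|\ge3$, let $T$ be a tree with leaf set $V$, and let $I$ be the set of non-pendant edges of $T$. The following are equivalent:

- (a) $T$ can satisfy $(E(G),\overline E(G))$;
- (b) for all alternating closed walks $W_1,\dots,W_r$ with $1\le r\le\max(1,|I|)$ and all positive integers $n_i$, some edge $e$ of $T$ has $\sum_in_i\,\mathrm{exc}_{W_i}(e)<0$.

Consequently $G$ is a leaf power if and only if some tree $T$ with leaf set $V$ has property (b).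

For the four-cycle and the tree $ab|cd$ we have $|I|=1$, and the single walk $(a,d,b,c)$, of excess $0$ everywhere, violates (b). For the tree $T$ of Section 5 we have $|I|=8$. The pair $C_1,C_2$ with $n_1=n_2=1$ violates (b), while by Theorem 2(3) with $m=2$ no single walk does.

**Step 1: (a) implies (b).** This is the summation argument. Let $f$ satisfy $(E,\overline E)$. By Lemma 1, $\sum_ef(e)\,\mathrm{exc}_{W_i}(e)<0$ for each $i$. Hence $\sum_ef(e)\sum_in_i\,\mathrm{exc}_{W_i}(e)<0$, and since $f\ge0$ some edge has $\sum_in_i\,\mathrm{exc}_{W_i}(e)<0$.

**Step 2: (b) implies (a).** We assume that (a) fails and reduce the family from Lemma 4 to at most $\max(1,|I|)$ walks. Let $W_1,\dots,W_s$ be as in Lemma 4. By Lemma 1 all their excesses vanish on pendant edges, so only the integer vectors $\mathrm{exc}_{W_i}\in\mathbb R^I$ matter.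

If $I=\emptyset$, then $W_1$ alone has excess $0$ on every edge and violates (b) with $r=1$.

Otherwise let $n=|I|\geq 1$ and let $Q\subset\mathbb R^I$ be the convex hull of the vectors $\mathrm{exc}_{W_i}$. The point $p=\frac1s\sum_i\mathrm{exc}_{W_i}$ lies in $Q$ and has nonnegative coordinates. Since $Q$ is compact, there is a maximal $t\ge0$ with $p'=p+t(1,\dots,1)\in Q$, and $p'\ge0$. Carathéodory's theorem alone would write a point of $Q$ as a convex combination of $n+1$ of the vectors. Moving to $p'$ saves one. If $\dim Q<n$, Carathéodory's theorem in the affine hull of $Q$ uses at most $n$ of the vectors. If $\dim Q=n$, then $p'$ is a boundary point of $Q$, because points slightly further in the direction $(1,\dots,1)$ are outside. So $p'$ lies in a proper face of $Q$, which has dimension at most $n-1$ and is the convex hull of the vectors $\mathrm{exc}_{W_i}$ in it. Again at most $n$ vectors suffice.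

For these at most $n$ walks, the set of coefficient vectors with
$$\lambda_i\ge0,\qquad\sum_i\lambda_i=1,\qquad\sum_i\lambda_i\,\mathrm{exc}_{W_i}\ge0$$
is a nonempty polytope given by rational data, so it has a rational point (for instance, a vertex). Clear denominators and drop the walks with coefficient zero. At least one walk remains, because the coefficients summed to $1$. We obtain $1\le r\le n$ walks and positive integers $n_i$ with $\sum_in_i\,\mathrm{exc}_{W_i}\ge0$ on $I$, and equal to $0$ on pendant edges. This violates (b).

**Step 3: the consequence for leaf powers.** We pass between weighted and unweighted trees. If $G$ is a leaf power, unit weights on the defining tree give (a), hence (b), for that tree.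

Conversely, let (b), hence (a), hold for some $T$. By the first paragraph of the proof of Lemma 4, the system there, with right side $-1$ on non-edges, has a solution. Its coefficients are rational, so it has a rational solution. Multiplying by a suitable positive integer makes all weights and $k$ integers, with $d_f\le k$ on edges and $d_f\ge k+1$ on non-edges. Add $1$ to every pendant weight and $2$ to $k$. Since $|V|\ge3$, the path between two leaves contains exactly two pendant edges, so every distance grows by $2$ and the inequalities persist. Now every edge of weight $0$ is non-pendant, and we contract all of these. Such an edge joins two vertices of degree at least two, and the merged vertex has degree at least two, so no leaf is created or lost. Finally replace each edge of weight $w\ge1$ by a path of $w$ edges. The result is an unweighted tree with leaf set $V$ whose distances are the weighted ones, so with the threshold $k+2$ it represents $G$. This proves Theorem 3. $\blacksquare$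

**Remark (the bound on $r$).** The bound $|I|$ cannot be replaced by any constant $R$. By Theorem 2(3), with $m\ge\max(2,R+1)$, the tree $T_m$ passes the test for all $r\le R$, although it cannot satisfy $(E(G_m),\overline E(G_m))$. The bound is also of the right order: the non-pendant edges of $T_m$ are the $m$ edges $e_j$ and the $2m+2$ edges above the $p_P$, so $|I|=3m+2$, and $T_m$ passes the test for all $r\le m-1$.
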